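\title{Blow-ups and the mild $\partial\bar\partial$-lemma}

\begin{abstract}
A compact complex manifold satisfies the mild $(p,q)$-th $\partial\bar\partial$-lemma if every $\bar\partial$-closed, $\partial$-exact $(p,q)$-form on it is $\partial\bar\partial$-exact. We show that this property need not pass from a manifold to a modification of it: the Hopf fourfold satisfies it in bidegrees $(2,2)$ and $(3,2)$, and its blow-up along a Hopf surface satisfies it in neither. For every dimension $n$ we determine the set of bidegrees $(p,q)$ in which all modifications of $n$-folds preserve the property; in these bidegrees it is a bimeromorphic invariant. For $n\ge5$ the counterexamples are blow-ups of manifolds that satisfy the full $\partial\bar\partial$-lemma.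
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, complex manifolds are compact and connected; the only exceptions are open neighborhoods and universal covers, which are named as such. We write $A^{p,q}(M)$ for the space of smooth complex $(p,q)$-forms on $M$.

Let $p,q$ be integers. A complex manifold $M$ satisfies the \emph{mild $(p,q)$-th $\partial\bar\partial$-lemma}, for short the mild $(p,q)$-lemma, if every $\bar\partial$-closed, $\partial$-exact $(p,q)$-form on $M$ is $\partial\bar\partial$-exact. This is a statement about the equation $\partial\bar\partial\gamma=\partial\eta$ for a given $\eta\in A^{p-1,q}(M)$: the condition $\bar\partial\partial\eta=0$ is necessary for a solution, and the lemma asserts that it is sufficient.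

The mild lemmas are the $\partial\bar\partial$-lemma taken one bidegree at a time. Recall that $M$ satisfies the \emph{$\partial\bar\partial$-lemma} if every $d$-exact form annihilated by $\partial$ and $\bar\partial$ is $\partial\bar\partial$-exact; compact K\"ahler manifolds have this property. By \cite[Lemma 5.15]{DGMS} it is equivalent to
\[
\ker\bar\partial\cap\operatorname{im}\partial=\operatorname{im}\partial\bar\partial=\ker\partial\cap\operatorname{im}\bar\partial .
\]
The three spaces are bigraded, and complex conjugation exchanges the two equalities. Hence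
\begin{equation}\label{eq:full}
M\text{ satisfies the }\partial\bar\partial\text{-lemma}\iff M\text{ satisfies the mild }(p,q)\text{-lemma for all }p,q.
\end{equation}

A \emph{modification} of an $n$-dimensional complex manifold $M$ is a holomorphic map $\mu:\tilde M\to M$ from an $n$-dimensional complex manifold $\tilde M$ for which there is an analytic subset $S\subseteq M$ of codimension at least $1$ such that $\mu$ restricts to a biholomorphism $\tilde M\setminus\mu^{-1}(S)\to M\setminus S$. The blow-up along a submanifold $Z$ is an example, with $S=Z$. The following question is posed in \cite{RWZ}.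

\begin{quote}
Fix $(p,q)$ and let $\mu:\tilde M\to M$ be a modification. If $M$ satisfies the mild $(p,q)$-lemma, does $\tilde M$ satisfy it?
\end{quote}

The simplest evidence points to a positive answer. The converse implication, from $\tilde M$ to $M$, always holds (Remark~\ref{rem:descent}). Blowing up a point or a curve changes nothing, and so the answer is positive in dimension at most $3$ (Section~\ref{sec:C}). What this evidence hides is the role of the center. A blow-up along $Z$ carries a copy of the forms of $Z$, shifted by bidegree $(1,1)$, and the mild $(p,q)$-lemma on $M$ says nothing about the mild $(p-1,q-1)$-lemma on $Z$. Inside a K\"ahler manifold this is invisible, because submanifolds are K\"ahler too. Outside the K\"ahler class it produces counterexamples as soon as the center can be a surface.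

For $k\ge1$ let $H_k=(\mathbb C^k\setminus0)/\langle z\mapsto 2z\rangle$ be the Hopf manifold of dimension $k$.

\begin{theorem}\label{thm:A}
There are a compact complex fourfold $M$ satisfying the mild $(2,2)$- and $(3,2)$-lemmas and a blow-up $\tilde M\to M$ along a smooth surface such that $\tilde M$ satisfies neither. One can take $M=H_4$ and the Hopf surface $\{z_3=z_4=0\}$ as center.
\end{theorem}

So the answer to the question is no. To say exactly where it fails, put for $n\ge1$
\[
R(n)=\{(p,q):2\le p\le n-1,\ 2\le q\le n-2\}\cup\{(p,q):q\in\{1,n-1\},\ 3\le p\le n-2\}.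
\]
This is the set of integer points of the rectangle $2\le p\le n-1$, $1\le q\le n-1$ with the four corners removed. Thus $R(n)=\emptyset$ for $n\le3$ and $R(4)=\{(2,2),(3,2)\}$.

\begin{theorem}\label{thm:B}
Let $n\ge5$ and $(p,q)\in R(n)$. There are an $n$-dimensional compact complex manifold $M$ satisfying the $\partial\bar\partial$-lemma, hence the mild $(p',q')$-lemma for all $p',q'$, and a blow-up of $M$ along a submanifold of codimension $2$ that fails the mild $(p,q)$-lemma.
\end{theorem}

Since $(2,2)\in R(n)$ for $n\ge 4$, Theorem~\ref{thm:B} and \eqref{eq:full} show that for every $n\ge5$ the $\partial\bar\partial$-lemma itself is not preserved by blow-ups with smooth center.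

\begin{theorem}\label{thm:C}
Fix $n$ and $(p,q)$.
\begin{enumerate}
\item[(a)] The mild $(p,q)$-lemma passes from $M$ to $\tilde M$ for all modifications $\tilde M\to M$ of $n$-dimensional manifolds if and only if $(p,q)\notin R(n)$.
\item[(b)] If $(p,q)\notin R(n)$, the mild $(p,q)$-lemma is a bimeromorphic invariant of compact complex $n$-folds.
\item[(c)] Modifications preserve the mild $(p,q)$-lemma in every dimension if and only if $p\le1$, or $q\le0$, or $(p,q)=(2,1)$.
\item[(d)] The dimension $4$ in Theorem~\ref{thm:A} is minimal.
\end{enumerate}
\end{theorem}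

The shape of $R(n)$ is explained in Section~\ref{sec:where}: on a manifold of dimension $d$ the mild lemma can fail only in a rectangle without corners, and $R(n)$ is the rectangle for $d=n-2$ shifted by $(1,1)$. Section~\ref{sec:blowup} shows how a failure on the center is transplanted to the blow-up. It then remains to find pairs $Z\subset M$ with $Z$ bad and $M$ good, and the harder half is to prove that $M$ is good. Section~\ref{sec:models} reduces this to linear algebra in a finite-dimensional complex, and Sections~\ref{sec:hopf} and~\ref{sec:nil} carry it out. Apart from textbook facts, the proofs of Theorems~\ref{thm:A} and~\ref{thm:B} use the literature only through \eqref{eq:full}. The positive half of Theorem~\ref{thm:C} rests on the blow-up formula of \cite{Stelzig} and the weak factorization theorem of \cite{AKMW}.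

We often omit the wedge sign between forms.

\section{Where the mild lemma can fail}\label{sec:where}

The failure of the mild $(p,q)$-lemma is measured by the vector space
\[
O^{p,q}(M)=\frac{\operatorname{im}\partial\cap\ker\bar\partial\cap A^{p,q}(M)}{\partial\bar\partial A^{p-1,q-1}(M)},
\]
which vanishes if and only if the lemma holds. To show that it is nonzero one needs a way to see that a form is not $\partial\bar\partial$-exact. Integration against a $\partial\bar\partial$-closed form provides it.

\begin{lemma}\label{lem:pairing}
Let $Z$ have dimension $d$, let $\beta\in A^{a,b}(Z)$ and $\chi\in A^{d-a,d-b}(Z)$. If $\partial\bar\partial\chi=0$ and $\int_Z\beta\wedge\chi\ne0$, then $\beta$ is not $\partial\bar\partial$-exact. More precisely, $\int_Z\partial\bar\partial\gamma\wedge\chi=\int_Z\gamma\wedge\partial\bar\partial\chi$ for all $\gamma\in A^{a-1,b-1}(Z)$ and all $\chi\in A^{d-a,d-b}(Z)$.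
\end{lemma}

\begin{proof}
On forms of type $(d-1,d)$ one has $\partial=d$, and on forms of type $(d,d-1)$ one has $\bar\partial=d$, so by Stokes' theorem $\partial$-exact and $\bar\partial$-exact top forms have integral zero. Let $\epsilon=(-1)^{\deg\gamma}$. From $\partial(\bar\partial\gamma\wedge\chi)=\partial\bar\partial\gamma\wedge\chi-\epsilon\,\bar\partial\gamma\wedge\partial\chi$ and $\bar\partial(\gamma\wedge\partial\chi)=\bar\partial\gamma\wedge\partial\chi-\epsilon\,\gamma\wedge\partial\bar\partial\chi$ we get $\int\partial\bar\partial\gamma\wedge\chi=\epsilon\int\bar\partial\gamma\wedge\partial\chi=\int\gamma\wedge\partial\bar\partial\chi$.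
\end{proof}

A nonzero $\partial$-exact $(a,b)$-form on a $d$-dimensional manifold requires $1\le a\le d$ and $0\le b\le d$. The four corners of this rectangle are excluded as well, each for its own reason. Let $P(d)$ be the rectangle without its corners, which is a union of two rectangles:
\begin{equation}\label{eq:P}
P(d)=\{1\le a\le d,\ 1\le b\le d-1\}\cup\{2\le a\le d-1,\ 0\le b\le d\}.
\end{equation}
Then $P(0)=P(1)=\emptyset$, $P(2)=\{(1,1),(2,1)\}$, and $R(n)=P(n-2)+(1,1)$ for $n\ge2$.

\begin{proposition}\label{prop:corners}
Let $Z$ have dimension $d$. If $O^{a,b}(Z)\ne0$, then $(a,b)\in P(d)$.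
\end{proposition}

\begin{proof}
We may assume $d\ge1$, and must show that $O^{a,b}(Z)=0$ at the four corners.

\emph{Corner $(1,0)$.} Let $f$ be a function with $\bar\partial\partial f=0$. The operator $i\partial\bar\partial$ is real, so the real and imaginary parts of $f$ are harmonic in every holomorphic chart. By the maximum principle they are constant on the compact connected manifold $Z$, and $\partial f=0$.

\emph{Corner $(d,0)$.} Let $\beta=\partial\eta$ with $\eta\in A^{d-1,0}(Z)$ and $\bar\partial\beta=0$. Then $d\beta=0$, so $d\bar\beta=0$. The form $\bar\partial\eta\wedge\bar\beta$ has type $(d-1,d+1)$ and vanishes, so $d(\eta\wedge\bar\beta)=\beta\wedge\bar\beta$. The form $i^{d^2}\beta\wedge\bar\beta$ is nonnegative, positive where $\beta\neq0$, and has integral zero. Hence $\beta=0$.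

\emph{Corner $(1,d)$.} Let $\eta\in A^{0,d}(Z)$ and fix a hermitian metric. As $A^{0,d+1}(Z)=0$, the Hodge decomposition for $\bar\partial$ gives $\eta=h+\bar\partial\gamma$ with $h$ orthogonal in $L^2$ to $\bar\partial A^{0,d-1}(Z)$. The $(0,d)$-forms at a point are the multiples of $\bar\epsilon_1\wedge\dots\wedge\bar\epsilon_d$ for a unitary coframe $\epsilon_1,\dots,\epsilon_d$, so on them $\langle\alpha,h\rangle\,dV=c\,\alpha\wedge\bar h$ with a constant $c\neq0$ depending only on $d$. Therefore $\int\bar\partial\gamma'\wedge\bar h=0$, and by Stokes' theorem $\int\gamma'\wedge\bar\partial\bar h=0$, for all $\gamma'\in A^{0,d-1}(Z)$. This forces $\bar\partial\bar h=0$, that is $\partial h=0$, and $\partial\eta=\partial\bar\partial\gamma$.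

\emph{Corner $(d,d)$.} Let $\beta=\partial\eta$, so that $\int_Z\beta=0$. Let $\sigma$ be the fundamental $(1,1)$-form of a hermitian metric. The operator $T:f\mapsto\partial\bar\partial(f\sigma^{d-1})$ from functions to top forms has principal part $f\mapsto \partial\bar\partial f\wedge\sigma^{d-1}$, a multiple of the Laplacian to leading order, so it is elliptic. By Lemma~\ref{lem:pairing} its transpose for the pairing $(\beta,g)\mapsto\int g\beta$ is $T':g\mapsto\partial\bar\partial g\wedge\sigma^{d-1}$. The operator $iT'$ is real, elliptic of second order and has no term of order zero, so by the strong maximum principle its kernel consists of the constants. The image of an elliptic operator on a compact manifold is the annihilator of the kernel of its transpose. So the image of $T$ consists of all top forms of integral zero, and $\beta$ is $\partial\bar\partial$-exact.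
\end{proof}

Points and curves thus satisfy all mild lemmas, and a surface can fail only in bidegrees $(1,1)$ and $(2,1)$. The Hopf surface fails in both, as can be seen by hand. On $\mathbb C^k\setminus 0$ put
\[
\theta=\partial\log|z|^2,\qquad \omega=\partial\bar\partial\log|z|^2 .
\]
Multiplying $z$ by a constant changes $\log|z|^2$ by a constant, so $\theta$, $\bar\theta=\bar\partial\log|z|^2$ and $\omega$ are invariant under $\mathbb C^*$ and descend to $H_k$, although $\log|z|^2$ does not. They satisfy
\begin{equation}\label{eq:hopf}
\begin{gathered}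
\partial\theta=0,\qquad\bar\partial\theta=-\omega,\qquad\partial\bar\theta=\omega,\qquad\bar\partial\bar\theta=0,\qquad d\omega=0,\qquad\bar\omega=-\omega,\\
\partial(\theta\bar\theta)=-\omega\theta,\qquad\bar\partial(\theta\bar\theta)=-\omega\bar\theta,\qquad\partial\bar\partial(\theta\bar\theta)=-\omega^2 .
\end{gathered}
\end{equation}
Where $z_j\neq0$ we have $\omega=\partial\bar\partial\log(|z|^2/|z_j|^2)$, so $\omega$ is the pull-back of a form $\omega_0$ on $\mathbb P^{k-1}$, and $\frac{i}{2\pi}\omega_0$ is the Fubini--Study form. In particular $\omega^k=0$ on $H_k$.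

\begin{example}\label{ex:hopfsurface}
On $H_2$ we have $\omega^2=0$. Differentiating $\bar\theta=|z|^{-2}\sum_jz_j\,d\bar z_j$ gives $\omega+\theta\bar\theta=|z|^{-2}\sum_jdz_j\,d\bar z_j$, and squaring this identity gives
\[
\omega\theta\bar\theta=|z|^{-4}\,dz_1\,d\bar z_1\,dz_2\,d\bar z_2 ,
\]
which is $-4|z|^{-4}$ times the Euclidean volume form. So $\int_{H_2}\omega\theta\bar\theta\ne0$. The form $\omega=\partial\bar\theta$ is $\partial$-exact and $\bar\partial$-closed. It pairs nontrivially with $\chi=\theta\bar\theta$, and $\partial\bar\partial\chi=-\omega^2=0$. The form $\omega\theta=-\partial(\theta\bar\theta)$ is $\partial$-exact with $\bar\partial(\omega\theta)=-\omega^2=0$. It pairs nontrivially with $\chi=\bar\theta$, and $\bar\partial\chi=0$. By Lemma~\ref{lem:pairing},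
\[
O^{1,1}(H_2)\neq0,\qquad O^{2,1}(H_2)\ne0 .
\]
\end{example}

Shifting these two bidegrees by $(1,1)$ gives $R(4)$.

\section{A blow-up inherits the failure of its center}\label{sec:blowup}

Let $Z\subset M$ be a compact connected submanifold of codimension $r\ge2$ with normal bundle $N_Z$, and let $\mu:\tilde M\to M$ be the blow-up along $Z$. We recall the standard facts. The map $\mu$ is biholomorphic over $M\setminus Z$. The exceptional divisor $E=\mu^{-1}(Z)$ is a smooth hypersurface, and $\pi=\mu|_E:E\to Z$ is the bundle $\mathbb P(N_Z)$ with fiber $\mathbb P^{r-1}$. The line bundle $\mathcal O(E)$ has a holomorphic section $s$ vanishing exactly along $E$, and its restriction to each fiber of $\pi$ is $\mathcal O(-1)$. Integration along the fibers, $\pi_*:A^{a,b}(E)\to A^{a-r+1,\,b-r+1}(Z)$, commutes with $\partial$ and $\bar\partial$ and satisfies the projection formula $\pi_*(\alpha\wedge\pi^*\beta)=\pi_*\alpha\wedge\beta$.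

We want to turn a bad form $\beta$ on $Z$ into a bad form on $\tilde M$. There are two difficulties: $\beta$ lives only on $Z$, and the form built from it must remember $\beta$. A holomorphic retraction extends $\beta$ to a neighborhood of $Z$. A cut-off function would then destroy closedness, but on $\tilde M$ there is a \emph{closed} $(1,1)$-form supported near $E$ that can serve as a cut-off, namely a Chern form of $\mathcal O(E)$. It is nontrivial on the fibers of $\pi$, so $\beta$ is recovered by integration along them.

\begin{lemma}\label{lem:blowup}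
Suppose that $Z$ has an open neighborhood $W\subseteq M$ with a holomorphic retraction $\rho:W\to Z$. If $O^{a,b}(Z)\neq0$, then $O^{a+1,b+1}(\tilde M)\ne0$.
\end{lemma}

\begin{proof}
Choose $\eta\in A^{a-1,b}(Z)$ such that $\beta=\partial\eta$ is $\bar\partial$-closed and not $\partial\bar\partial$-exact.

Let $h_0$ be the hermitian metric on $\mathcal O(E)|_{\tilde M\setminus E}$ with $|s|_{h_0}=1$, let $h_1$ be any hermitian metric on $\mathcal O(E)$, and let $\psi:\tilde M\to[0,1]$ be smooth, equal to $1$ near $E$, with compact support $K\subset\mu^{-1}(W)$. Then $h=\psi h_1+(1-\psi)h_0$ is a hermitian metric on $\mathcal O(E)$. Its Chern form $\tau$, given by $\frac{i}{2\pi}\bar\partial\partial\log|s'|_h^2$ for any local nowhere vanishing holomorphic section $s'$, is a closed $(1,1)$-form representing the first Chern class. Outside $K$ we may take $s'=s$, where $|s|_h=1$; so $\tau$ has support in $K$. Write $\tau_E=\tau|_E$. On each fiber of $\pi$ it represents $c_1(\mathcal O(-1))$, hence $\pi_*(\tau_E^{\,r-1})=(-1)^{r-1}$.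

The forms $\tau\wedge\mu^*\rho^*\eta$ and $\xi=\tau\wedge\mu^*\rho^*\beta$ on $\mu^{-1}(W)$ have support in $K$ and extend by zero to smooth forms on $\tilde M$. Since $\partial\tau=\bar\partial\tau=0$ and $\rho\circ\mu$ is holomorphic, $\xi=\partial(\tau\wedge\mu^*\rho^*\eta)$ and $\bar\partial\xi=0$, and $\xi$ has type $(a+1,b+1)$. Suppose that $\xi=\partial\bar\partial\gamma$. As $\rho\circ\mu|_E=\pi$, we have $\xi|_E=\tau_E\wedge\pi^*\beta$. Multiplying by the closed form $\tau_E^{\,r-2}$ and integrating along the fibers, we obtain
\[
(-1)^{r-1}\beta=\pi_*\big(\tau_E^{\,r-1}\wedge\pi^*\beta\big)=\pi_*\big(\tau_E^{\,r-2}\wedge\partial\bar\partial\gamma|_E\big)=\partial\bar\partial\,\pi_*\big(\tau_E^{\,r-2}\wedge\gamma|_E\big),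
\]
which contradicts the choice of $\beta$.
\end{proof}

The retraction serves only to extend $\eta$ to $W$ with $\bar\partial\partial\eta=0$ preserved. Formula~\eqref{eq:blowupformula} below shows that the conclusion holds without it, but in all our examples a retraction is at hand and keeps the argument self-contained. The hypothesis $r\ge2$ enters through the factor $\tau_E^{\,r-2}$. It cannot be dropped: for $r=1$ the blow-up is the identity, and Proposition~\ref{prop:hopf} shows that $O^{2,2}(H_3)=0$ although $H_2\subset H_3$ has $O^{1,1}(H_2)\ne0$.

\section{Finite-dimensional models}\label{sec:models}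

To prove $O^{p,q}(M)=0$ one must control all forms on $M$. We replace $A^{\bullet,\bullet}(M)$ by a finite-dimensional subcomplex, and we need a criterion, checkable by exact sequences, which guarantees that $O^{p,q}$ does not change.

A \emph{bounded double complex} is a bigraded complex vector space $A=\bigoplus A^{r,s}$ with finitely many nonzero components and with maps $\partial$ of bidegree $(1,0)$ and $\bar\partial$ of bidegree $(0,1)$ such that $\partial^2=\bar\partial^2=\partial\bar\partial+\bar\partial\partial=0$. We put $d=\partial+\bar\partial$ and $A^k=\bigoplus_{r+s=k}A^{r,s}$. The space $O^{p,q}(A)$ is defined as in Section~\ref{sec:where}, so that $O^{p,q}(M)=O^{p,q}(A(M))$ for the double complex $A(M)$ of smooth forms. The \emph{Bott--Chern cohomology} is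
\[
H_{BC}^{p,q}(A)=\frac{\ker\partial\cap\ker\bar\partial\cap A^{p,q}}{\partial\bar\partial A^{p-1,q-1}},
\]
and $O^{p,q}(A)$ is the kernel of the natural map $H^{p,q}_{BC}(A)\to H^{p,q}_\partial(A)$. A morphism of bounded double complexes is an \emph{$E_1$-isomorphism} if it induces isomorphisms on the cohomologies $H_{\bar\partial}$ and $H_\partial$.

\begin{lemma}\label{lem:E1}
An $E_1$-isomorphism $A'\to A$ induces isomorphisms $O^{p,q}(A')\cong O^{p,q}(A)$ for all $p,q$.
\end{lemma}

\begin{proof}
It suffices to show that $H^{p,q}_{BC}(A')\to H_{BC}^{p,q}(A)$ is an isomorphism, for then the kernels of the maps to $H^{p,q}_\partial$ correspond. The five lemma does not apply to $H_{BC}$ as defined, so we realize $H^{p,q}_{BC}$ as the cohomology of a complex built from pieces that $H_{\bar\partial}$ and $H_\partial$ control. Let $F^p=\bigoplus_{r\ge p}A^{r,s}$ and $\bar F^q=\bigoplus_{s\ge q}A^{r,s}$; both are subcomplexes of $(A,d)$. In total degree $p+q$ they intersect in $A^{p,q}$. In total degree $p+q-1$ the conditions $r\ge p$ and $s\ge q$ are complementary, so there $A$ is their direct sum. This suggests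 the mapping cone of the difference map $F^p\oplus\bar F^q\to A$:
\[
K^k=F^pA^k\oplus\bar F^qA^k\oplus A^{k-1},\qquad D(x,y,z)=(dx,\,dy,\,x-y-dz).
\]
We claim that $b\mapsto(b,b,0)$ induces an isomorphism $H_{BC}^{p,q}(A)\cong H^{p+q}(K)$.

\emph{Well defined.} If $b\in A^{p,q}$ and $db=0$, then $D(b,b,0)=0$. For $\gamma\in A^{p-1,q-1}$ we have $D(\partial\gamma,-\bar\partial\gamma,\gamma)=(-\partial\bar\partial\gamma,-\partial\bar\partial\gamma,0)$.

\emph{Injective.} Let $(b,b,0)=D(x',y',z')$. Then $x'-y'=dz'$ in degree $p+q-1$, so $x'$ is the part of $dz'$ with $r\ge p$. If $z'_+$ is the part of $z'$ with $r\geq p$ and $z'_0$ its component of type $(p-1,q-1)$, this part is $dz'_++\partial z'_0$. Hence $b=dx'=\bar\partial\partial z'_0$.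

\emph{Surjective.} Let $D(x,y,z)=0$ with $z\in A^{p+q-1}$, and write $z=z_++z_-$ with $z_+\in F^p$ and $z_-\in\bar F^q$. The third component of $D(z_+,-z_-,0)$ is $z$, so after subtracting this boundary we may assume $z=0$. Then $x=y$ lies in $A^{p,q}$ and $dx=0$.

Now let $A'\to A$ be an $E_1$-isomorphism. The quotient $F^r/F^{r+1}$ is the column $(A^{r,\bullet},\bar\partial)$, and $F^r=0$ for large $r$. By descending induction on $r$ and the five lemma, the morphism induces isomorphisms on the $d$-cohomology of every $F^r$, and in particular of $A$, which is $F^r$ for small $r$. The same argument with rows and $H_\partial$ applies to $\bar F^q$. The complex $K$ has the subcomplex $\{x=y=0\}$, a shift of $(A,-d)$, with quotient $F^p\oplus\bar F^q$. The five lemma gives an isomorphism on $H(K)$, and so on $H^{p,q}_{BC}$.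
\end{proof}

\begin{remark}\label{rem:descent}
For every modification $\mu:\tilde M\to M$ the map $\mu^*:O^{p,q}(M)\to O^{p,q}(\tilde M)$ is injective, so the mild $(p,q)$-lemma passes from $\tilde M$ to $M$. Indeed, let $\mathcal D(M)$ be the double complex of currents. The inclusion $j:A(M)\to\mathcal D(M)$ is an $E_1$-isomorphism, because forms and currents both compute Dolbeault cohomology and $j$ commutes with conjugation. The push-forward $\mu_*:A(\tilde M)\to\mathcal D(M)$, $(\mu_*\gamma)(\psi)=\int_{\tilde M}\gamma\wedge\mu^*\psi$, is a morphism of double complexes, and $\mu_*\mu^*=j$ because $\mu$ is biholomorphic outside sets of measure zero. By Lemma~\ref{lem:E1}, $\mu_*\mu^*$ is bijective on $O^{p,q}$.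
\end{remark}

Up to a finite cover, all our manifolds are towers of principal bundles with elliptic fiber over a projective space or a point. The next lemma lifts a model through one floor of such a tower by adjoining a connection form and its conjugate. Let $F=\mathbb C/\Lambda$ be an elliptic curve and $f:X\to B$ a holomorphic principal $F$-bundle. Let $R_t$ be the action of $t=t_1+it_2$, let $V_1,V_2$ be the real vector fields generating the flows in the directions $t_1,t_2$, and let $v=\frac12(V_1-iV_2)$, a vector field of type $(1,0)$. A form is \emph{horizontal} if $\iota_v$ and $\iota_{\bar v}$ annihilate it. The map $f^*$ is injective, preserves bidegree, and has as image the invariant horizontal forms. Call $C\subseteq A(B)$ a \emph{model} of $B$ if it is a bigraded subalgebra containing $1$, stable under $\partial$, $\bar\partial$ and conjugation, whose inclusion is an $E_1$-isomorphism.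

\begin{lemma}\label{lem:bundle}
Let $\theta\in A^{1,0}(X)$ be $F$-invariant with $\theta(v)=1$. Then $\partial\theta,\bar\partial\theta\in f^*A(B)$. If $C$ is a model of $B$ with $\partial\theta,\bar\partial\theta\in f^*C$, then $C'=f^*C\otimes\Lambda(\theta,\bar\theta)$ is a model of $X$.
\end{lemma}

\begin{proof}
The Lie derivatives $L_v=d\iota_v+\iota_vd=\frac12(L_{V_1}-iL_{V_2})$ and $L_{\bar v}=\frac12(L_{V_1}+iL_{V_2})$ annihilate invariant forms, and they preserve bidegree because the $R_t$ are holomorphic. Since $\iota_v\theta=1$ and $\iota_{\bar v}\theta=0$ are constant, $\iota_vd\theta=L_v\theta=0$ and $\iota_{\bar v}d\theta=L_{\bar v}\theta=0$. So $d\theta$ is invariant and horizontal, and its components $\partial\theta$ and $\bar\partial\theta$ lie in $f^*A(B)$. If they lie in $f^*C$, so do their conjugates $\bar\partial\bar\theta$ and $\partial\bar\theta$, and $C'$ is stable under $\partial$, $\bar\partial$ and conjugation. By conjugation it is enough to show that $C'\subseteq A(X)^F\subseteq A(X)$ are isomorphisms on $H_{\bar\partial}$, where $A(X)^F$ denotes the invariant forms.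

\emph{Step 1: $A(X)^F\subseteq A(X)$.} The part of bidegree $(0,0)$ of $L_{\bar v}=d\iota_{\bar v}+\iota_{\bar v}d$ is
\begin{equation}\label{eq:homotopy}
L_{\bar v}=\bar\partial\iota_{\bar v}+\iota_{\bar v}\bar\partial .
\end{equation}
So $L_{\bar v}$ acts as zero on $H_{\bar\partial}$, and the plan is to invert it on the non-invariant part of a form by Fourier expansion along $F$. The characters of $F$ are $\chi_a(t)=e^{2\pi i(at+\bar a\bar t)}$, where $a$ runs through the lattice $\Lambda'=\{a\in\mathbb C:a\lambda+\bar a\bar\lambda\in\mathbb Z\text{ for all }\lambda\in\Lambda\}$. With normalized Haar measure put $P_a\alpha=\int_F\chi_a(t)^{-1}R_t^*\alpha\,dt$. Each $P_a$ preserves bidegree and commutes with $\bar\partial$, $L_v$, $L_{\bar v}$, and $P_0$ is the projection onto $A(X)^F$. Since $R_t^*L_{\bar v}\alpha=\frac{\partial}{\partial\bar t}R_t^*\alpha$ and $R_t^*L_{v}\alpha=\frac{\partial}{\partial t}R_t^*\alpha$, integration by parts on $F$ gives $P_aL_{\bar v}=2\pi i\bar a\,P_a$ and $P_aL_v=2\pi ia\,P_a$. Hence $(-4\pi^2|a|^2)^NP_a\alpha=P_a(L_vL_{\bar v})^N\alpha$. As $F$ and $X$ are compact and $|\chi_a|=1$,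 the right side is bounded in each $C^m$-norm uniformly in $a$. So $\|P_a\alpha\|_{C^m}=O(|a|^{-2N})$ for all $m,N$, and the series
\[
\sum_{a\in\Lambda'}P_a\alpha,\qquad G\alpha=\sum_{a\ne0}(2\pi i\bar a)^{-1}P_a\alpha
\]
converge in $C^\infty$. The first has sum $\alpha$, being at each $x\in X$ the Fourier series of the smooth map $t\mapsto(R_t^*\alpha)_x$ evaluated at $t=0$. The operator $G$ commutes with $\bar\partial$ and satisfies $L_{\bar v}G\alpha=\alpha-P_0\alpha$. If $\bar\partial\alpha=0$, then \eqref{eq:homotopy} gives $\alpha-P_0\alpha=\bar\partial(\iota_{\bar v}G\alpha)$, which is surjectivity. If $\alpha$ is invariant and $\alpha=\bar\partial\gamma$, then $\alpha=P_0\alpha=\bar\partial P_0\gamma$, which is injectivity.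

\emph{Step 2: $C'\subseteq A(X)^F$.} At each point the complexified cotangent space is the direct sum of the horizontal covectors, $\mathbb C\theta$ and $\mathbb C\bar\theta$. So every form is uniquely $\alpha_0+\theta\alpha_1+\bar\theta\alpha_2+\theta\bar\theta\alpha_3$ with horizontal $\alpha_j$, and by uniqueness it is invariant if and only if the $\alpha_j$ are. Thus $A(X)^F=f^*A(B)\otimes\Lambda(\theta,\bar\theta)$. Filter $C'$ and $A(X)^F$ by the subspaces of degree at most $0$, $1$, $2$ in $\theta,\bar\theta$. When $\bar\partial$ falls on $\theta$ or $\bar\theta$ the degree drops, because $\bar\partial\theta,\bar\partial\bar\theta\in f^*C$. So $\bar\partial$ preserves the filtrations, and the graded pieces are sums of shifted copies of $(C,\pm\bar\partial)$ and of $(A(B),\pm\bar\partial)$. The five lemma concludes.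
\end{proof}

\section{The Hopf fourfold}\label{sec:hopf}

The projection $H_k\to\mathbb P^{k-1}$ is a holomorphic principal bundle with group $\mathbb C^*/\langle2\rangle=\mathbb C/(\mathbb Z\log2+2\pi i\mathbb Z)$ acting by $R_t(z)=e^tz$. Here $v=\sum_jz_j\,\partial/\partial z_j$, and the invariant form $\theta=|z|^{-2}\sum_j\bar z_j\,dz_j$ of Section~\ref{sec:where} has $\theta(v)=1$.

\begin{proposition}\label{prop:hopf}
Let $k\ge2$. Then $O^{p,q}(H_k)=0$ unless $(p,q)=(1,1)$ or $(p,q)=(k,k-1)$.
\end{proposition}

\begin{proof}
The Dolbeault group $H^{p,q}_{\bar\partial}(\mathbb P^{k-1})$ is spanned by the nonzero class of $\omega_0^p$ if $0\le p=q\le k-1$ and is zero otherwise. So the span of $1,\omega_0,\dots,\omega_0^{k-1}$, on which both differentials vanish and which is stable under conjugation, is a model of $\mathbb P^{k-1}$. By \eqref{eq:hopf} and Lemma~\ref{lem:bundle}, the algebra $A'$ with basis $\omega^i,\ \omega^i\theta,\ \omega^i\bar\theta,\ \omega^i\theta\bar\theta$ $(0\le i\le k-1)$ is a model of $H_k$, and by Lemma~\ref{lem:E1} we may compute in $A'$. From \eqref{eq:hopf},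
\[
\partial\omega^i=0,\qquad\partial(\omega^i\theta)=0,\qquad\partial(\omega^i\bar\theta)=\omega^{i+1},\qquad\partial(\omega^i\theta\bar\theta)=-\omega^{i+1}\theta .
\]
So $\operatorname{im}\partial$ has the basis $\omega^j$, $\omega^j\theta$ $(1\le j\le k-1)$, whose elements have the pairwise different types $(j,j)$, $(j+1,j)$. For $j\ge2$ the form $\omega^j=-\partial\bar\partial(\omega^{j-2}\theta\bar\theta)$ is $\partial\bar\partial$-exact. For $j\le k-2$ the form $\omega^j\theta$ is not $\bar\partial$-closed, since $\bar\partial(\omega^j\theta)=-\omega^{j+1}\ne0$. Only $\omega$, of type $(1,1)$, and $\omega^{k-1}\theta$, of type $(k,k-1)$, can contribute.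
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Proposition~\ref{prop:hopf}, $O^{2,2}(H_4)=O^{3,2}(H_4)=0$. Let $Z=\{z_3=z_4=0\}/\langle2\rangle\cong H_2$, of codimension $2$ in $H_4$. The open set $W=\{(z_1,z_2)\ne0\}/\langle2\rangle$ contains $Z$, and $\rho(z)=(z_1,z_2,0,0)$ commutes with multiplication by $2$, so it defines a holomorphic retraction $W\to Z$. By Example~\ref{ex:hopfsurface} and Lemma~\ref{lem:blowup}, the blow-up $\tilde M$ of $H_4$ along $Z$ has $O^{2,2}(\tilde M)\ne0$ and $O^{3,2}(\tilde M)\neq0$.
\end{proof}

The same formulas \eqref{eq:hopf} hold on $H_2$ and on $H_4$. What separates the center from the ambient manifold is the power of $\omega$ that vanishes: $\omega^2=0$ on $H_2$ makes $\omega\theta$ closed under $\bar\partial$, while $\omega^3\neq0$ on $H_4$ prevents $\omega^2\theta$ from being so.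

\section{Bad fibers in manifolds with the $\partial\bar\partial$-lemma}\label{sec:nil}

For Theorem~\ref{thm:B} we need, for each $(a,b)\in P(d)$ with $d=n-2\ge3$, a center $Z$ of dimension $d$ with $O^{a,b}(Z)\ne0$ inside a manifold with no obstruction at all. Hopf manifolds fail in at most two bidegrees and cannot fill $P(d)$. We use instead two threefolds $I$ and $J$, one for each rectangle in \eqref{eq:P}, multiplied by elliptic curves. Each has an automorphism $g$ of finite order that multiplies the offending forms by nontrivial roots of unity. On a fiber bundle with monodromy $g$ these forms are then defined on a fiber but not on the total space.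

\subsection{Two nilmanifolds}
Let $\zeta=e^{2\pi i/6}$ and $F=\mathbb C/\mathbb Z[\zeta]$. Consider on $\mathbb C^3$ the two products
\[
\text{(I)}\quad a\cdot z=(a_1+z_1,\ a_2+z_2,\ a_3+z_3+a_1z_2),\qquad
\text{(J)}\quad a\cdot z=(a_1+z_1,\ a_2+z_2,\ a_3+z_3-\bar a_2z_1).
\]
Both are group laws, the extra term in the third coordinate being additive in $a$ and in $z$. In both cases left translations $z\mapsto a\cdot z$ are holomorphic, and $\Gamma=\mathbb Z[\zeta]^3$ is a discrete subgroup, since the ring $\mathbb Z[\zeta]$ is a lattice in $\mathbb{C}$ stable under conjugation. Let $I$ and $J$ be the quotients $\Gamma\backslash\mathbb C^3$, and let $X$ denote either. The $(1,0)$-forms $\varphi_1=dz_1$, $\varphi_2=dz_2$ and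
\[
\varphi_3=dz_3-z_1\,dz_2\quad\text{for }I,\qquad\varphi_3=dz_3+\bar z_2\,dz_1\quad\text{for }J
\]
are left-invariant: translation by $a$ pulls $\varphi_3$ back to $dz_3+a_1dz_2-(a_1+z_1)dz_2$ and to $dz_3-\bar a_2dz_1+(\bar a_2+\bar z_2)dz_1$, respectively. So they descend to $X$. We have $d\varphi_3=-\varphi_1\varphi_2$ on $I$ and $d\varphi_3=-\varphi_1\bar\varphi_2$ on $J$. To treat both cases at once, put
\[
(e_1,e_2,e_3)=(\varphi_1,\varphi_2,\varphi_3)\ \text{ for }I,\qquad(e_1,e_2,e_3)=(\varphi_1,\bar\varphi_2,\varphi_3)\ \text{ for }J,
\]
and $e_{12}=e_1e_2$, and so on. Then $de_1=de_2=0$ and $de_3=-e_{12}$ in both cases; only the types differ: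
\begin{equation}\label{eq:types}
\begin{array}{lllll}
I: & \partial e_3=-e_{12}, & \bar\partial e_3=0, & \partial\bar e_3=0, & \bar\partial\bar e_3=-\bar e_{12};\\[2pt]
J: & \partial e_3=0, & \bar\partial e_3=-e_{12}, & \partial\bar e_3=-\bar e_{12}, & \bar\partial\bar e_3=0 .
\end{array}
\end{equation}
In the algebra $D=\Lambda(e_1,e_2,e_3)$ the differential $d$ sends $e_3$ to $-e_{12}$ and annihilates the other seven monomials; for instance $de_{13}=-e_1\,de_3=e_1e_{12}=0$.

Translation in $z_3$ commutes with $\Gamma$, and it makes $(z_1,z_2):X\to F\times F$ a holomorphic principal $F$-bundle: the elements of $\Gamma$ fixing $(z_1,z_2)$ are the translations of $z_3$ by $\mathbb Z[\zeta]$, and $(z_1,z_2)\mapsto(z_1,z_2,0)$ gives local holomorphic sections. In particular $X$ is a compact complex threefold. Here $v=\partial/\partial z_3$, and $\theta=\varphi_3$ is invariant with $\theta(v)=1$. Let $w_1,\dots,w_m$ be the coordinates on $F^m$ and $\Lambda_m=\Lambda(dw_j,d\bar w_j)_{1\le j\le m}$. We apply Lemma~\ref{lem:bundle} along the tower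
\[
X\times F^m\to\dots\to X\times F\to X\to F\times F\to F\to\text{point},
\]
starting from the model $\mathbb C$ of the point. For the trivial bundles $\theta$ is the closed form $dz_1$, $dz_2$ or $dw_j$, and for $X\to F\times F$ the form $d\varphi_3$ lies in the model $\Lambda(dz_1,dz_2,d\bar z_1,d\bar z_2)$. We conclude that for all $m\ge0$
\begin{equation}\label{eq:nilmodel}
D\otimes\bar D\otimes\Lambda_m\ \text{ is a model of }X\times F^m .
\end{equation}

\subsection{The centers}
The simplest failure is visible on $I$: the form $e_{12}=-\partial e_3$ is a nonzero holomorphic $2$-form, and no nonzero $(2,0)$-form is $\partial\bar\partial$-exact, so $O^{2,0}(I)\neq0$. On $J$ the corresponding form $\bar e_{12}=-\partial\bar e_3$ has type $(1,1)$. Multiplying these two forms by closed monomials spreads the failure over the two rectangles of \eqref{eq:P}.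

\begin{proposition}\label{prop:centers}
Let $d\ge3$ and $m=d-3$. Then
\begin{enumerate}
\item[(i)] $O^{a,b}(J\times F^{m})\ne0$ for $1\le a\le d$, $1\le b\le d-1$;
\item[(ii)] $O^{a,b}(I\times F^{m})\neq0$ for $2\le a\le d-1$, $0\le b\le d$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $\mathcal U=\{1,e_1,e_2,e_{13},e_{23},e_{123}\}\subset D$. Its elements are $d$-closed, and they come in pairs $1\leftrightarrow e_{123}$, $e_1\leftrightarrow e_{23}$, $e_2\leftrightarrow e_{13}$, so that each $u\in\mathcal U$ has a partner $u'\in\mathcal U$ with $uu'=\pm e_{123}$. For $S\subseteq\{1,\dots,m\}$ let $dw_S$ be the product of the $dw_j$ with $j\in S$, and $S^c$ the complement of $S$. Let $\Omega=e_{123}\,\bar e_{123}\,dw_1\,d\bar w_1\cdots dw_m\,d\bar w_m$. Since $\varphi_1\varphi_2\varphi_3=dz_1dz_2dz_3$, the pull-back of $\Omega$ to $\mathbb C^d$ is a nonzero constant times the Euclidean volume form, so $\int\Omega\neq0$.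

(i) On $J$ the elements $1,\varphi_1,\bar\varphi_2,\varphi_1\varphi_3,\bar\varphi_2\varphi_3,\varphi_1\bar\varphi_2\varphi_3$ of $\mathcal U$ have the types $(0,0)$, $(1,0)$, $(0,1)$, $(2,0)$, $(1,1)$, $(2,1)$, that is, all $(i,j)$ with $0\le i\le2$, $0\le j\le1$. Since $0\le a-1\le2+m$ and $0\le b-1\le1+m$, there are $u\in\mathcal U$ of type $(i,j)$ and sets $S,T$ with $i+|S|=a-1$ and $j+|T|=b-1$. Put
\[
\eta=\bar e_3\,u\,dw_S\,d\bar w_T\in A^{a-1,b},\qquad\chi=\bar e_3\,u'\,dw_{S^c}\,d\bar w_{T^c}.
\]
By \eqref{eq:types}, $\partial\eta=-\bar e_{12}\,u\,dw_S\,d\bar w_T$ is $d$-closed, $\bar\partial\chi=0$, and $\partial\eta\wedge\chi=\pm\Omega$. By Lemma~\ref{lem:pairing}, $\partial\eta$ is not $\partial\bar\partial$-exact.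

(ii) On $I$ the conjugates $\bar u$ of $1,e_1,e_{13},e_{123}$ have the types $(0,s)$ with $s=0,1,2,3$. Since $0\le a-2\le m$ and $0\le b\le3+m$, there are $u\in\mathcal U$ with $\bar u$ of type $(0,s)$ and sets $S,T$ with $|S|=a-2$ and $s+|T|=b$. Put
\[
\eta=e_3\,\bar u\,dw_S\,d\bar w_T\in A^{a-1,b},\qquad\chi=e_3\,\overline{u'}\,dw_{S^c}\,d\bar w_{T^c}.
\]
By \eqref{eq:types}, $\partial\eta=-e_{12}\,\bar u\,dw_S\,d\bar w_T$ is $d$-closed, $\bar\partial\chi=0$, and $\partial\eta\wedge\chi=\pm\Omega$. Lemma~\ref{lem:pairing} applies again.
\end{proof}

\subsection{The ambient manifolds}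
Let
\[
g(z)=(\zeta z_1,\zeta z_2,\zeta^2z_3)\ \text{ for }I,\qquad g(z)=(\zeta z_1,\zeta^{-1}z_2,\zeta^2z_3)\ \text{ for }J .
\]
The terms $a_1z_2$ for $I$ and $\bar a_2z_1$ for $J$ are multiplied by $\zeta^2$ when $g$ is applied to $a$ and $z$, so $g$ is a holomorphic group automorphism. It preserves $\Gamma$ and induces an automorphism of $X$ of order $6$. In both cases
\[
g^*e_1=\zeta e_1,\qquad g^*e_2=\zeta e_2,\qquad g^*e_3=\zeta^2e_3 .
\]
So $g^*$ acts by $\zeta^w$ on $D_w$ and by $\zeta^{-w}$ on $\overline{D_w}$, where
\[
D_0=\langle1\rangle,\quad D_1=\langle e_1,e_2\rangle,\quad D_2=\langle e_3,e_{12}\rangle,\quad D_3=\langle e_{13},e_{23}\rangle,\quad D_4=\langle e_{123}\rangle .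
\]
The differential of $D$ is concentrated in $D_2$. A bad form such as $e_{12}\bar u$ arises when $D_2$ is multiplied by some $\overline{D_w}$ with $w\neq 2$, and such products are not invariant.

The automorphism $g$ fixes the origin of $X$, so we combine it with a translation to obtain a free action. Let $n\ge5$, let $c\in F$ be a point of order exactly $6$, and let the generator of $\mathbb Z/6$ act on $X\times F$ by $(x,w)\mapsto(g(x),w+c)$. The action is free because $kc\ne0$ for $k\not\equiv0\pmod 6$. Put
\[
M_X=\big((X\times F)/(\mathbb Z/6)\big)\times F^{\,n-4},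
\]
a compact connected complex manifold of dimension $n$.

\begin{proposition}\label{prop:ambient}
The manifolds $M_I$ and $M_J$ satisfy the $\partial\bar\partial$-lemma.
\end{proposition}

\begin{proof}
By \eqref{eq:full} it suffices to show that $O^{p,q}(M_X)=0$ for all $p,q$. Let $\mathbb Z/6$ act trivially on $F^{n-4}$ and put $\Lambda=\Lambda_{n-3}$. Then $A(M_X)=A(X\times F^{n-3})^{\mathbb Z/6}$. The group preserves the model \eqref{eq:nilmodel} and fixes every $dw_j$. Averaging over a finite group shows that the cohomology of the invariants is the invariant part of the cohomology, so the inclusion of invariants is again an $E_1$-isomorphism. The weights $0,\dots,4$ are distinct modulo $6$, so $D_w\otimes\overline{D_{w'}}$ is invariant for $w=w'$ and contains no nonzero invariant otherwise. Hence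
\[
\bigoplus_{w=0}^4D_w\otimes\overline{D_w}\otimes\Lambda\ \hookrightarrow\ A(M_X)
\]
is an $E_1$-isomorphism, and by Lemma~\ref{lem:E1} we compute on the left. Both differentials vanish on the summands with $w\ne2$, so these contain no nonzero $\partial$-exact element. The remaining summand is $Q\otimes\Lambda$ with $Q=\langle e_3\bar e_3,\ e_{12}\bar e_3,\ e_3\bar e_{12},\ e_{12}\bar e_{12}\rangle$. For $x=e_3\bar e_3$, formulas \eqref{eq:types} give
\[
\begin{array}{llll}
I: & \partial x=-e_{12}\bar e_3, & \bar\partial x=e_3\bar e_{12}, & \partial\bar\partial x=-e_{12}\bar e_{12};\\[2pt]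
J: & \partial x=e_3\bar e_{12}, & \bar\partial x=-e_{12}\bar e_3, & \partial\bar\partial x=e_{12}\bar e_{12}.
\end{array}
\]
In both cases $x,\partial x,\bar\partial x,\partial\bar\partial x$ is a basis of $Q$. The elements of $\Lambda$ are closed, so a $\partial$-exact element of $Q\otimes\Lambda$ has the form $\partial x\wedge\lambda_1+\partial\bar\partial x\wedge\lambda_2$ with $\lambda_1,\lambda_2\in\Lambda$. Its image under $\bar\partial$ is $-\partial\bar\partial x\wedge\lambda_1$, which vanishes only for $\lambda_1=0$, and then the element equals $\partial\bar\partial(x\wedge\lambda_2)$.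
\end{proof}

The proof uses the order of $g$ only to ensure that $D_2$ and $\overline{D_2}$ are paired with each other and with nothing else. With $-1$ in place of $\zeta$ in the definition of $g$ this fails: on $I$ the form $e_3$ would be invariant, and the nonzero holomorphic $2$-form $\partial e_3$ would descend to the quotient.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $n\ge5$, $(p,q)\in R(n)$, $d=n-2$ and $(a,b)=(p-1,q-1)\in P(d)$. By \eqref{eq:P} and Proposition~\ref{prop:centers} there is $X\in\{I,J\}$ with $O^{a,b}(X\times F^{n-5})\neq0$. Take $M=M_X$, which satisfies the $\partial\bar\partial$-lemma by Proposition~\ref{prop:ambient}. Let $\Delta\subset F$ be a disc around $0$ so small that its translates by $0,c,\dots,5c$ are disjoint. Then the quotient map embeds $X\times\Delta$ as an open subset of $(X\times F)/(\mathbb Z/6)$, and $W=X\times\Delta\times\Delta\times F^{n-5}$ is an open subset of $M_X=\big((X\times F)/(\mathbb Z/6)\big)\times F\times F^{n-5}$. It contains the compact connected submanifold $Z=X\times\{0\}\times\{0\}\times F^{n-5}$ of codimension $2$, and the projection $W\to Z$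 is a holomorphic retraction. By Lemma~\ref{lem:blowup} the blow-up of $M_X$ along $Z$ has $O^{p,q}\ne0$.
\end{proof}

The assumption $n\ge5$ is forced on this construction: in the fourfold $(X\times F)/(\mathbb Z/6)$ the fiber $X$ is a hypersurface, and one more factor $F$ is needed to reach codimension~$2$.

\section{The bidegrees that survive}\label{sec:C}

It remains to show that nothing goes wrong outside $R(n)$. Lemma~\ref{lem:blowup} detects one contribution of the center to $O^{p,q}(\tilde M)$. Now we need all of them, and we need to pass from blow-ups to arbitrary modifications. Recall that a \emph{bimeromorphic map} between complex manifolds $M_1,M_2$ is given by an irreducible analytic subset $G\subseteq M_1\times M_2$ such that, for $j=1,2$, the projection $G\to M_j$ is biholomorphic over the complement of a nowhere dense analytic subset of $M_j$. For a double complex $A$ let $A[i]$ be the shifted complex with $A[i]^{p,q}=A^{p-i,q-i}$. We use two published results.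

\begin{theorem}[\cite{Stelzig}]\label{thm:stelzig}
Let $\tilde M$ be the blow-up of a compact complex manifold $M$ along a closed submanifold $Z$ of codimension $r\ge2$. Then $A(\tilde M)$ and $A(M)\oplus\bigoplus_{i=1}^{r-1}A(Z)[i]$ are connected by a chain of $E_1$-isomorphisms.
\end{theorem}

\begin{theorem}[{\cite[Thm.~0.3.1]{AKMW}}]\label{thm:akmw}
A bimeromorphic map between compact complex manifolds is a composition of finitely many blow-ups and inverses of blow-ups along smooth centers, through compact complex manifolds.
\end{theorem}

The functor $O^{p,q}$ commutes with direct sums, and $O^{p,q}(A[i])=O^{p-i,q-i}(A)$. So Lemma~\ref{lem:E1} and Theorem~\ref{thm:stelzig} give, for the blow-up of an $n$-fold $M$ along a connected submanifold $Z$ of dimension $d\le n-2$,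
\begin{equation}\label{eq:blowupformula}
O^{p,q}(\tilde M)\cong O^{p,q}(M)\oplus\bigoplus_{i=1}^{n-d-1}O^{p-i,q-i}(Z).
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
(b) We first show that every bidegree in which the center contributes to \eqref{eq:blowupformula} lies in $R(n)$. Suppose that $O^{p-i,q-i}(Z)\ne0$ with $1\le i\le n-d-1$. By Proposition~\ref{prop:corners}, $(p-i,q-i)$ lies in one of the two rectangles of \eqref{eq:P}. We use $i\ge1$ for the lower bounds and $d+i\le n-1$ for the upper bounds.
\begin{itemize}
\item If $1\le p-i\le d$ and $1\le q-i\le d-1$, then $2\le p\le n-1$ and $2\le q\le n-2$.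
\item If $2\le p-i\le d-1$ and $0\le q-i\le d$, then $3\le p\le n-2$ and $1\le q\le n-1$.
\end{itemize}
In the first case $(p,q)$ is in the first set defining $R(n)$. In the second case it is in the second set if $q\in\{1,n-1\}$ and in the first set otherwise.

Hence for $(p,q)\notin R(n)$ we have $O^{p,q}(\tilde M)\cong O^{p,q}(M)$ for every blow-up of an $n$-fold along a connected submanifold of codimension at least $2$. A smooth center has finitely many pairwise disjoint components, which can be blown up one at a time, and blowing up a component of codimension $1$ is an isomorphism. So the isomorphism holds for all smooth centers, and by Theorem~\ref{thm:akmw} the vanishing of $O^{p,q}$ is a bimeromorphic invariant of compact complex $n$-folds.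

(a) Let $\mu:\tilde M\to M$ be a modification with exceptional set $S$. The analytic subset $S$ has codimension at least $1$, so it is nowhere dense, and the complement of $\mu^{-1}(S)$, being biholomorphic to $M\setminus S$, is nonempty. The graph of $\mu$ is an analytic subset of $\tilde M\times M$ isomorphic to the connected manifold $\tilde M$, hence irreducible, and it exhibits $\mu$ as a bimeromorphic map. If $(p,q)\notin R(n)$, part (b) shows that the mild $(p,q)$-lemma passes from $M$ to $\tilde M$. If $(p,q)\in R(n)$, then $n\ge4$, and a blow-up that does not inherit the lemma is given by Theorem~\ref{thm:A} for $n=4$ and by Theorem~\ref{thm:B} for $n\ge5$.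

(c) By (a), modifications preserve the lemma in every dimension if and only if $(p,q)\notin\bigcup_nR(n)$. Every point of $R(n)$ has $p\ge2$, $q\ge1$ and differs from the corner $(2,1)$. Conversely, if $p\ge2$ and $q\ge2$, then $(p,q)\in R(n)$ for $n\ge\max(p+1,q+2)$, and if $p\ge3$, then $(p,1)\in R(n)$ for $n\ge p+2$. So the complement of $\bigcup_nR(n)$ consists of the $(p,q)$ with $p\le1$, or $q\le0$, or $(p,q)=(2,1)$.

(d) For $n\le3$ the set $R(n)$ is empty, so by (a) modifications of $n$-folds preserve every mild lemma.
\end{proof}

\begin{thebibliography}{9}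

\bibitem{AKMW}
Abramovich, Karu, Matsuki, W{\l}odarczyk,
\emph{Torification and factorization of birational maps},
JAMS 15 (2002), 531--572.

\bibitem{DGMS}
Deligne, Griffiths, Morgan, Sullivan,
Invent. Math. 29 (1975).

\bibitem{RWZ}
Sheng Rao, Xueyuan Wan, Quanting Zhao,
\emph{On local stabilities of $p$-K\"ahler structures},
arXiv:1801.01031 (2018).

\bibitem{Stelzig}
Stelzig,
\emph{The double complex of a blow-up},
IMRN 2021, no.~14, 10731--10744.

\end{thebibliography}
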